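# Graphs without short odd cycles: the chromatic profile $\delta_\chi(\mathcal C_{2k-1},c)$ has order $k^{-(c-1)}$

## Eleven vertices, four colors, no triangle

Take two rows of five vertices, $(1,x)$ and $(2,x)$ with $x\in\mathbb Z_5$, and one more vertex $w$. Join $(1,x)$ to $(1,x\pm1)$, so row 1 is a 5-cycle. Join $(1,x)$ to $(2,x\pm 1)$. Join every $(2,x)$ to $w$. This is the Mycielski graph of the 5-cycle. Call it $M_2$.

It has no triangle. A triangle avoiding $w$ would give, by reading off $x$-coordinates, a closed walk of length 3 in $C_5$, and there is none. A triangle through $w$ would need an edge between two vertices of row 2, and there is none.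

It is not 3-colorable. Suppose $f$ is a proper coloring with colors $0,1,2$ and $f(w)=2$. Then row 2 uses only colors $0,1$. Recolor each row-1 vertex $(1,x)$ of color 2 with the color $f(2,x)$. The neighbors $(1,x\pm1)$ did not have color 2, so they keep their colors; they are adjacent to $(2,x)$, so their colors differ from $f(2,x)$. We obtain a proper coloring of a 5-cycle with two colors, which is impossible.

The degrees are $4$ in row 1, $3$ in row 2, and $5$ at $w$. So $M_2$ is a triangle-free, non-3-colorable graph with minimum degree $\frac3{11}$ of the number of vertices. We can do better by replacing vertices with independent sets of different sizes: size $3$ for each vertex of row 1, size $2$ for each vertex of row 2, size $4$ for $w$, with all edges between two sets whenever the original vertices were adjacent. The total is $15+10+4=29$ vertices. The degrees become $2\cdot3+2\cdot2=10$ in row 1, $2\cdot 3+4=10$ in row 2, and $5\cdot2=10$ at $w$. Every vertex has degree $10$, the new graph still has no triangle and still contains $M_2$, and the ratio is now $\frac{10}{29}>\frac3{11}$.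

So a triangle-free graph can have minimum degree a fixed fraction of its order and still need four colors. What happens if we forbid not just triangles but all odd cycles of length at most $2k-1$? The fraction that still allows four colors must shrink as $k$ grows. These notes determine how fast.

## The chromatic profile and two candidate orders

Graphs are finite and simple, with at least one vertex. For a set $\mathcal H$ of graphs, $G$ is $\mathcal H$-free if it contains no member of $\mathcal H$ as a subgraph, and $\mathcal G(\mathcal H,\alpha)$ is the set of $\mathcal H$-free graphs with minimum degree at least $\alpha|V(G)|$.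

**Definition.** For an integer $c\ge2$ the chromatic profile of $\mathcal H$ is
$$\delta_\chi(\mathcal H,c)=\inf\{\alpha\in[0,1]:\ \forall G\in\mathcal G(\mathcal H,\alpha),\ \chi(G)\le c\}.$$
For $k\ge2$ we put $\mathcal C_{2k-1}=\{C_3,C_5,\dots,C_{2k-1}\}$.

The set in the definition contains $\alpha=1$, because no graph has minimum degree $|V(G)|$. Two translations will be used.

First, if some graph in $\mathcal G(\mathcal H,\alpha)$ has $\chi>c$, then $\delta_\chi(\mathcal H,c)\ge\alpha$: that graph lies in $\mathcal G(\mathcal H,\alpha')$ for every $\alpha'\le\alpha$, so no such $\alpha'$ belongs to the set. For example, the 29-vertex graph above shows $\delta_\chi(\{C_3\},3)\ge\frac{10}{29}$.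

Second, suppose that whenever $\alpha>0$ and $G\in\mathcal G(\mathcal H,\alpha)$ has $\chi(G)>c$, we have $\alpha\le\beta$. Then $\delta_\chi(\mathcal H,c)\le\beta$: every $\alpha\in(\beta,1]$ belongs to the set, and if $\beta\ge1$ there is nothing to prove.

The problem comes from Julia Böttcher, Nóra Frankl, Domenico Mergoni Cecchelli, Olaf Parczyk, Jozef Skokan, "Graphs with large minimum degree and no small odd cycles are $3$-colourable", arXiv:2302.01875 (2023). The known bounds are these. For every $t\in\mathbb N$ and every integer $k\ge5490+45t$, $\delta_\chi(\mathcal C_{2k-1},3)\le\frac1{2k+t}$; in particular it is at most $\frac1{(2+\varepsilon)k}$ for some $\varepsilon>0$ and all large $k$. In the other direction, balanced blow-ups of generalized Mycielski graphs give $\delta_\chi(\mathcal C_{2k-1},3)\ge\frac3{2k^2+k+1}$; for $k=2$ this is the $\frac3{11}$ we met. One bound is of order $1/k$, the other of order $1/k^2$. The question is which one has the right order: is $\delta_\chi(\mathcal C_{2k-1},3)\ge C/f(k)$ for all large $k$ with $f$ linear, or is $\delta_\chi(\mathcal C_{2k-1},3)\le C/f(k)$ for all large $k$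 with $f$ quadratic? Here $C>0$ is a constant and $f$ is a polynomial with positive leading coefficient.

**Theorem A.** For every $k\ge2$,
$$\ell_k\ \le\ \delta_\chi(\mathcal C_{2k-1},3)\ \le\ \frac6{k^2-3k+4},\qquad \ell_k=\begin{cases}\dfrac{4(2k+1)}{k(2k+1)^2+8}& k\text{ even},\\[3mm]\dfrac{4(2k+1)}{(k-1)(2k+1)^2+16k}& k\text{ odd}.\end{cases}$$
In particular $2\le\liminf k^2\delta_\chi(\mathcal C_{2k-1},3)\le\limsup k^2\delta_\chi(\mathcal C_{2k-1},3)\le6$.

**Theorem B.** For all $k\ge2$ and $c\ge2$,
$$\frac1{2(c-1)4^{c-1}}\,k^{-(c-1)}\ \le\ \delta_\chi(\mathcal C_{2k-1},c)\ \le\ 2\cdot4^{c-2}(c-1)!\,k^{-(c-1)}.$$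
So $\delta_\chi(\mathcal C_{2k-1},c)=\Theta_c(k^{-(c-1)})$.

Theorem A settles the question. The quadratic alternative holds, with $C=6$ and $f(k)=k^2-3k+4$. The linear alternative fails: if $f(k)=ak+b$ with $a>0$ and $C>0$, then $C(k^2-3k+4)>6(ak+b)$ for all large $k$, that is, $C/f(k)>6/(k^2-3k+4)\ge\delta_\chi(\mathcal C_{2k-1},3)$. So $\delta_\chi(\mathcal C_{2k-1},3)=\Theta(k^{-2})$. The constant is only located between $2$ and $6$: the argument does not determine it.

For $k=2$ the lower bound is $\ell_2=\frac{20}{58}=\frac{10}{29}$, which is the known exact value of $\delta_\chi(\{C_3\},3)$ by Häggkvist and Jin; we do not use this. The upper bound exceeds $1$ for $k=2,3$, so it has content only from $k=4$ on.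

## Odd closed walks and distance levels

We write $N(S)=\bigcup_{x\in S}N(x)$ for a set $S$ of vertices. This is the union of the neighborhoods; it may or may not meet $S$.

A closed walk of odd length $\ell$ contains an odd cycle of length at most $\ell$. Indeed, if no vertex repeats apart from the closing one, the walk is itself a cycle (length 1 is impossible without loops). Otherwise split it at a repeated vertex into two shorter closed walks; one has odd length, and we continue with that one. The cycle uses only vertices and edges of the walk.

Fix a vertex $v$. Let $L_j=\{u:d_G(u,v)=j\}$ be the levels and $B_j=L_0\cup\dots\cup L_j$ the balls, both empty for $j<0$. Every edge having an end in some level joins vertices of equal or consecutive levels.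

If $G$ is $\mathcal C_{2k-1}$-free, then
$$\text{there is no edge inside } L_j\quad\text{for } 0\le j\le k-1. \tag{1}$$
An edge $xy$ inside $L_j$, together with shortest paths from $v$ to $x$ and from $y$ back to $v$, would be a closed walk of length $2j+1\le2k-1$, and so would contain a forbidden odd cycle. As a check, in $C_7$ (where $k=3$) the levels have sizes $1,2,2,2$, and the only edge inside a level lies in $L_3=L_k$, just beyond the reach of (1).

Consequently the parity of the level is a proper 2-coloring of $G[B_{k-1}]$. All balls of radius $k-1$ are bipartite. This fact is both the tool and, as we shall see, the obstacle.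

## Two colors: balls grow linearly

Start with $c=2$. The cycle $C_{2k+1}$ is $\mathcal C_{2k-1}$-free and not bipartite, so $\delta_\chi(\mathcal C_{2k-1},2)\ge\frac2{2k+1}$. For an upper bound we walk outward from a vertex and collect disjoint neighborhoods. We prove this for a subset $Y$ of the vertices, because later $Y$ will not be the whole graph.

Throughout this section and the next, $G$ is $\mathcal C_{2k-1}$-free on $n$ vertices with minimum degree at least $D=\alpha n>0$.

**Lemma 1.** Let $Y\subseteq V(G)$ with $\chi(G[Y])\ge3$. Then there is $v\in Y$ such that, for balls of $G$ around $v$, $|N(Y)\cap B_\rho|\ge\frac12\rho D$ for all integers $0\le\rho\le k$.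

**Proof.** Let $K$ be the vertex set of a non-bipartite component of $G[Y]$ and let $v\in K$. Since $G[B_{k-1}]$ is bipartite, $K\not\subseteq B_{k-1}$. A path inside $K$ from $v$ to a vertex of $K\setminus B_{k-1}$ changes the level by at most one per step, so $K$ meets each of $L_0,\dots,L_k$. For $0\le j\le k-1$ pick $z_j\in K\cap L_j$. By (1), $N(z_j)\subseteq L_{j-1}\cup L_{j+1}$.

Fix $\rho\le k$ and consider those $j$ with $0\le j\le\rho-1$ and $j\equiv\rho-1$ or $\rho-2\pmod4$. For them $N(z_j)\subseteq N(Y)\cap B_\rho$. For distinct $j,j'$ the sets $N(z_j)$ and $N(z_{j'})$ can meet only if $|j-j'|=2$. The differences of our indices are congruent to $0$ or $\pm1$ modulo 4, so this never happens, and the sets are pairwise disjoint. Each has at least $D$ elements.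

To count the indices, write $\rho=4a+b$ with $0\le b\le3$. Going down from $\rho-1$, each block of four consecutive integers contains two chosen indices, and the remaining integers $0,\dots,b-1$ contain the top $\min(b,2)$ of themselves. So there are $2a+\min(b,2)\ge2a+\frac b2=\frac\rho2$ of them. $\square$

With $Y=V(G)$ and $\rho=k$ we get: if $G$ is not bipartite then $n\ge\frac k2\alpha n$, that is, $\alpha\le\frac2k$. This is the case $c=2$ of the upper bound in Theorem B.

Now let $\chi(G)\ge4$. The natural attempt is to run the same count but find more in each level: if a few consecutive levels near $L_j$ together contained at least a constant times $jD$ vertices, then summing over $j$ would give $n\ge \text{const}\cdot k^2D$. The attempt stops at the following point. Replace each vertex of $C_{2k+1}$ by an independent set of size $h$. Here $D=2h$, the graph is $\mathcal C_{2k-1}$-free, its balls of radius $k-1$ are bipartite, and for $3\le j\le k$ the level $L_j$ has exactly $2h=D$ vertices. All the information used so far holds in this graph, and its levels do not grow at all. Its only defect is that it is 3-colorable.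 So $\chi(G)\ge4$ must be used. But every ball of radius $k-1$ is bipartite, so inside such a ball nothing of the condition $\chi(G)\ge 4$ can be seen. We need a global choice that makes this condition felt in every ball.

## Bad edges of a two-coloring

The choice is an optimal, necessarily faulty, 2-coloring. Given $s:Y\to\{0,1\}$, call an edge of $G[Y]$ bad if its ends have equal $s$-values, and let $Z_s$ be the set of ends of bad edges.

A small example: on $C_5=o_0o_1o_2o_3o_4$ take the values $0,1,0,1,0$. The only bad edge is $o_4o_0$, so $Z_s=\{o_4,o_0\}$ and $N(Z_s)=\{o_0,o_1,o_3,o_4\}$. For a second example, take $M_2$ with value $0$ on row 1, $1$ on row 2, and $0$ at $w$. The bad edges are those of the 5-cycle in row 1, so $Z_s$ is row 1 and $N(Z_s)$ consists of both rows. In the first graph, which is 3-colorable, $G[Z_s]$ is bipartite; in the second, which is not, $G[Z_s]$ is an odd cycle.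

The plan has two halves. First, if $\chi(G[Y])$ is large, then $\chi(G[Z_s])$ is smaller by at most one; so for $\chi(G)\ge4$ the faulty part is still non-bipartite, and by Lemma 1 its neighborhood $N(Z_s)$ grows linearly. Second, choose $s$ with $|N(Z_s)|$ minimum. Inside a ball $B_r$ we can erase $s$ and write the level parity instead. By (1) this removes all faults inside the ball, and new faults can appear only at its boundary. If the shell around the boundary were smaller than the part of $N(Z_s)$ in the ball, this would improve on the minimum. So every shell is at least as large as the faulty neighborhood inside: linear growth inside forces linear size of shells, and summing shells gives quadratic growth. We minimize $|N(Z_s)|$ and not $|Z_s|$ because the degree condition gives lower bounds for neighborhoods: Lemma 1 speaks about $N(Y)$.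

The same step can be repeated for each further color. Put $a_2=\frac12$ and $a_c=\frac{a_{c-1}}{4(c-1)}$ for $c\ge3$. Then $a_c=\frac1{2\cdot4^{c-2}(c-1)!}\le\frac12$.

**Lemma 2.** Let $c\ge2$, $Y\subseteq V(G)$ and $\chi(G[Y])\ge c+1$. Then there is $v\in Y$ such that, for balls of $G$ around $v$, $|N(Y)\cap B_\rho|\ge a_c\rho^{c-1}D$ for all integers $0\le\rho\le k$.

**Proof.** Induction on $c$; the case $c=2$ is Lemma 1. Let $c\ge3$, choose $s:Y\to\{0,1\}$ with $|N(Z_s)|$ minimum (neighborhoods in $G$), and write $Z=Z_s$.

**Step 1.** *We show that $\chi(G[Z])\ge c$, so that induction applies to $Z$.* Suppose instead that $G[Z]$ has color classes $T_1,\dots,T_{c-1}$, possibly some of them empty. Color $(Y\setminus Z)\cup T_1$ by $s$, with colors $0$ and $1$, and color $T_i$ with color $i$ for $2\le i\le c-1$. These are $c$ colors. Each $T_i$ is independent. An edge inside $(Y\setminus Z)\cup T_1$ with equal $s$-values would be bad, so both its ends would lie in $Z$, hence in $T_1$, which is independent. So the coloring is proper and $\chi(G[Y])\le c$, a contradiction.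

By the induction hypothesis for $c-1$ and the set $Z$, there is $v\in Z\subseteq Y$ with $|N(Z)\cap B_\rho|\ge a_{c-1}\rho^{c-2}D$ for $0\le\rho\le k$. Take levels and balls from this $v$.

**Step 2.** *We recolor a ball and compare with the minimum.* Let $0\le r\le k-1$. Redefine $s$ on $Y\cap B_r$ to be the parity of the level, giving $s'$ with set $Z'=Z_{s'}$. By (1), an edge inside $B_r$ joins consecutive levels, so no edge of $G[Y]$ inside $B_r$ is bad for $s'$. Edges disjoint from $B_r$ have not changed. The remaining edges run between $L_r$ and $L_{r+1}$. Therefore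
$$Z'\subseteq(Z\setminus B_r)\cup\bigl(Y\cap(L_r\cup L_{r+1})\bigr).$$
A neighbor of a vertex outside $B_r$ lies outside $B_{r-1}$, so $N(Z\setminus B_r)\subseteq N(Z)\setminus B_{r-1}$. Neighbors of vertices in $L_r\cup L_{r+1}$ lie in $L_{r-1}\cup L_r\cup L_{r+1}\cup L_{r+2}=B_{r+2}\setminus B_{r-2}$. Hence
$$N(Z')\subseteq(N(Z)\setminus B_{r-1})\cup\bigl(N(Y)\cap(B_{r+2}\setminus B_{r-2})\bigr)=(N(Z)\setminus B_{r+2})\cup\bigl(N(Y)\cap(B_{r+2}\setminus B_{r-2})\bigr).$$
The equality holds because $N(Z)\subseteq N(Y)$, so the part of $N(Z)$ in $B_{r+2}\setminus B_{r-1}$ is already contained in the second set. Minimality, $|N(Z)|\le|N(Z')|$, now gives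
$$|N(Z)\cap B_{r+2}|\le|N(Y)\cap(B_{r+2}\setminus B_{r-2})|.$$

**Step 3.** *We turn this into a recursion and sum.* Let $f(\rho)=|N(Y)\cap B_\rho|$, with $f(\rho)=0$ for $\rho<0$. Taking $r=\rho-2$ and using the growth of $N(Z)$,
$$f(\rho)\ge f(\rho-4)+a_{c-1}\rho^{c-2}D\tag{2}$$
for $2\le\rho\le k$. For $\rho=0$, (2) is trivial because $c-2\ge1$. For $\rho=1$ it holds because $v\in Y$ gives $f(1)\ge|N(v)|\ge D\ge a_{c-1}D$. So (2) holds for $0\le\rho\le k$. Iterating,
$$f(\rho)\ge a_{c-1}D\sum_{t\ge0,\ \rho-4t>0}(\rho-4t)^{c-2}\ge\frac{a_{c-1}D}4\int_0^\rho x^{c-2}\,dx=\frac{a_{c-1}}{4(c-1)}\rho^{c-1}D=a_c\rho^{c-1}D.$$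
For the second inequality, cut $[0,\rho]$ into intervals ending at $\rho,\rho-4,\rho-8,\dots$. Each has length at most 4, and $x^{c-2}$ is largest at its right end. $\square$

**Proof of the upper bound in Theorem B.** Let $\chi(G)\ge c+1$. Lemma 2 with $Y=V(G)$ and $\rho=k$ gives $n\ge a_ck^{c-1}\alpha n$, so $\alpha\le\frac1{a_c}k^{-(c-1)}=2\cdot4^{c-2}(c-1)!\,k^{-(c-1)}$. $\blacksquare$

For $c=3$ this reads $\delta_\chi(\mathcal C_{2k-1},3)\le16/k^2$, which already settles the order of magnitude question for the upper bound.

## From 16 to 6 when $c=3$

For three colors two places in the argument can be tightened. In Lemma 1 we followed vertices outward through levels and obtained growth rate $\frac12$. If we follow a shortest odd cycle in both directions, we obtain rate $\frac23$. In the recoloring step we wrote one parity pattern into the ball. There are two patterns, differing by a swap of $0$ and $1$, and we shall see that their new costs fall on disjoint sets of vertices; this essentially doubles the gain.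

Let $G$ be $\mathcal C_{2k-1}$-free on $n$ vertices with minimum degree at least $D=\alpha n>0$ and $\chi(G)\ge4$. We show $\alpha\le6/(k^2-3k+4)$. For $s:V(G)\to\{0,1\}$ call edges bad as before, and good otherwise. Let $Z_s$ be the set of ends of bad edges and $U_s=N(Z_s)$. Every end of a bad edge has a neighbor in $Z_s$, so $Z_s\subseteq U_s$. Fix $s$ with $|U_s|$ minimum and write $Z=Z_s$, $U=U_s$.

**Step 1.** *We find an odd cycle to walk along.* The graph $G[Z]$ is not bipartite. Suppose it had a bipartition $T\cup T'$. Color $T$ with $2$ and every $x\notin T$ with $s(x)$. The set $T$ is independent; an edge outside $T$ with equal colors would be bad, so both ends would lie in $Z\setminus T=T'$, which is independent. So $\chi(G)\le3$, a contradiction.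

Since $Z\subseteq U$, the graph $G[U]$ contains an odd cycle. Let $O=o_0o_1\dots o_{\lambda-1}$, indices modulo $\lambda$, be a shortest odd cycle of $G[U]$. Then $\lambda\ge2k+1$. Two vertices $o_p,o_q$ are joined by two arcs of $O$, of lengths $d$ and $\lambda-d$, with different parities (if $o_p=o_q$ the lengths are $0$ and $\lambda$). The cycle $O$ has no shortcuts in the following sense:
$$\begin{aligned}&\text{if } G[U] \text{ has a walk of length } \ell \text{ from } o_p \text{ to } o_q,\\ &\text{then the arc whose length } d \text{ has the parity of } \ell \text{ satisfies } d\le\ell.\end{aligned}\tag{3}$$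
Indeed, the walk followed by the other arc is a closed walk in $G[U]$ of length $\ell+\lambda-d$, which is odd. It contains an odd cycle of $G[U]$ of at most that length, so $\ell+\lambda-d\ge\lambda$.

Put $v=o_0$, take levels of $G$ from $v$, and let $F(\rho)=|U\cap B_\rho|$, with $F(\rho)=0$ for $\rho<0$.

**Step 2.** *We show that $U$ grows at rate $\frac23$:*
$$F(\rho)\ge\frac{2\rho-3}3D\qquad\text{for }2\le\rho\le k.\tag{4}$$
For each $p$ choose $z_p\in Z\cap N(o_p)$, which exists since $o_p\in U=N(Z)$. Let $m=\rho-2\le k-2$. For an integer $p$ with $|p|\le m$, the vertex $o_p$ is at distance at most $|p|$ from $v$. So all of $N(z_p)$ is at distance at most $|p|+2\le\rho$. Also $N(z_p)\subseteq N(Z)=U$. Hence $N(z_p)\subseteq U\cap B_\rho$.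

When can two of these neighborhoods meet? Let $p\ne q$ lie in $[-m,m]$ and let $u\in N(z_p)\cap N(z_q)$. Then $o_pz_puz_qo_q$ is a walk of length 4 in $G[U]$: the vertices $z_p,z_q$ lie in $Z\subseteq U$, and $u\in N(Z)=U$. By (3) the even arc between $o_p$ and $o_q$ has length at most $4$. Note that $|p-q|\le2m\le2k-4<\lambda$, so the two arcs have lengths $|p-q|$ and $\lambda-|p-q|$. If $|p-q|$ were odd, the even arc would have length $\lambda-|p-q|\ge2k+1-(2k-4)=5$, a contradiction. So $|p-q|$ is even and at most $4$.

Now choose from $[-m,m]$ every third even integer and every third odd integer. Chosen integers of equal parity differ by at least $6$, and those of different parity have odd difference, so the corresponding sets $N(z_p)$ are pairwise disjoint. If $[-m,m]$ contains $E$ even and $E'$ odd integers, we can choose $\lceil E/3\rceil+\lceil E'/3\rceil\ge\frac{2m+1}3=\frac{2\rho-3}3$ of them. Each set has at least $D$ elements, which proves (4).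

Two remarks on the choice of $O$. It must be shortest: if $|p-q|=10$, a walk of length 4 only produces an odd closed walk of length $\lambda-6$, and for large $\lambda$ this is not forbidden by $\mathcal C_{2k-1}$-freeness. And it must be shortest in $G[U]$, not in $G[Z]$: the vertex $u$ is only known to lie in $U$.

**Step 3.** *We recolor $B_r$ in both ways and add the two comparisons.* For $0\le r\le k-2$ we claim
$$|B_{r+2}|-|B_{r-2}|\ge F(r+2)+F(r-2).\tag{5}$$
For $\beta\in\{0,1\}$ let $s_\beta=s$ outside $B_r$, and let $s_\beta(u)\equiv\beta+r-j\pmod2$ for $u\in L_j$, $j\le r$. So $s_\beta$ alternates by level inside $B_r$ and equals $\beta$ on $L_r$. By (1), all edges inside $B_r$ are good for $s_\beta$. An edge disjoint from $B_r$ is bad for $s_\beta$ exactly when it is bad for $s$. An edge $xy$ with $x\in L_r$, $y\in L_{r+1}$ is bad for $s_\beta$ exactly when $s(y)=\beta$. With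
$$Y_\beta=\{y\in L_{r+1}:s(y)=\beta\},\qquad X_\beta=L_r\cap N(Y_\beta)$$
we therefore have $Z_{s_\beta}\subseteq(Z\setminus B_r)\cup X_\beta\cup Y_\beta$.

Take neighborhoods. Since $r+1\le k-1$, (1) applies to $L_r$ and $L_{r+1}$, so $N(X_\beta)\subseteq L_{r-1}\cup L_{r+1}$ and $N(Y_\beta)\subseteq L_r\cup L_{r+2}$. Also $N(Z\setminus B_r)\subseteq U\setminus B_{r-1}$. All of these sets avoid $B_{r-2}$. Hence
$$U_{s_\beta}\subseteq(U\setminus B_{r-2})\cup W_\beta,\qquad W_\beta=N(X_\beta\cup Y_\beta)\setminus U\subseteq R,$$
where $R=(L_{r-1}\cup L_r\cup L_{r+1}\cup L_{r+2})\setminus U$. The set $W_\beta$ is the new cost of pattern $\beta$.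

We show that $W_0\cap W_1=\emptyset$. Let $w\in W_\beta$. Since $w\notin U=N(Z)$, no neighbor of $w$ lies in $Z$. So every edge that has an end in $N(w)$ is good for $s$; in particular every edge at $w$ is good. Now $w$ has a neighbor in $Y_\beta$ or in $X_\beta$.

- If $w$ has a neighbor $y\in Y_\beta$, then $wy$ is good, so $s(w)=1-\beta$; and $w\in L_r\cup L_{r+2}$.
- If $w$ has a neighbor $x\in X_\beta$, then $x$ has a neighbor $y\in Y_\beta$. The edge $xy$ is good because $x\in N(w)$, so $s(x)=1-\beta$. The edge $wx$ is good, so $s(w)=\beta$; and $w\in L_{r-1}\cup L_{r+1}$.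

The level of $w$ tells us which case occurs, and then $s(w)$ tells us $\beta$. So $w$ cannot lie in both $W_0$ and $W_1$.

By minimality, for each $\beta$, $|U|\le|U_{s_\beta}|\le|U|-F(r-2)+|W_\beta|$, so $F(r-2)\le|W_\beta|$. Adding the two inequalities and using disjointness,
$$2F(r-2)\le|W_0|+|W_1|\le|R|=|B_{r+2}|-|B_{r-2}|-\bigl(F(r+2)-F(r-2)\bigr),$$
and this is (5).

**Step 4.** *We sum (5) over steps of length 4.* For $k=6$, the cases $r=0$ and $r=4$ of (5) read $|B_2|\ge F(2)$ and $|B_6|-|B_2|\ge F(6)+F(2)$. So $n\ge F(6)+2F(2)\ge\frac D3(9+2\cdot1)=\frac{11}3D$, which is the claimed $\frac D6(36-18+4)$.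

In general write $k=4q+e$ with $e\in\{2,3,4,5\}$ and $q\ge0$. Apply (5) with $r+2=4t+e$ for $t=0,\dots,q$; then $2\le r+2\le k$, so $0\le r\le k-2$. The left sides telescope to $|B_k|-|B_{e-4}|\le n$. On the right we discard $F(e-4)\ge0$ and get
$$n\ge\sum_{t=0}^qF(4t+e)+\sum_{t=0}^{q-1}F(4t+e).$$
By (4), $F(4t+e)\ge\frac D3(8t+2e-3)$. Since $\sum_{t=0}^q8t=4q(q+1)$ and $\sum_{t=0}^{q-1}8t=4q(q-1)$,
$$n\ge\frac D3\bigl[(q+1)(4q+2e-3)+q(4q+2e-7)\bigr]=\frac D3\bigl[8q^2+(4e-6)q+2e-3\bigr].$$
Substitute $q=\frac{k-e}4$. Then $8q^2=\frac{k^2}2-ek+\frac{e^2}2$ and $(4e-6)q=(e-\frac32)(k-e)=ek-\frac32k-e^2+\frac32e$. So the bracket equals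
$$\frac{k^2}2-\frac{3k}2+\Bigl(-\frac{e^2}2+\frac{7e}2-3\Bigr).$$
The last parenthesis is $2,3,3,2$ for $e=2,3,4,5$, so it is at least $2$. Hence $n\ge\frac D3\cdot\frac{k^2-3k+4}2=\frac{\alpha n}6(k^2-3k+4)$, that is, $\alpha\le\frac6{k^2-3k+4}$. This proves the upper bound in Theorem A. $\blacksquare$

## Taller Mycielski graphs and winding numbers

For the lower bound in Theorem A we return to the opening example and let the number of rows grow. Let $k\ge2$ and $N=2k+1$. The graph $M$ has vertices $(i,x)$ with $1\le i\le k$, $x\in\mathbb Z_N$, and an apex $w$. Its edges are $(1,x)(1,x\pm1)$; $(i,x)(i+1,x\pm1)$ for $1\le i<k$; and $(k,x)w$. For $k=2$ this is $M_2$. It has $kN+1=2k^2+k+1$ vertices.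

**Step 1.** *$M$ is $\mathcal C_{2k-1}$-free.* An odd cycle avoiding $w$ projects by $(i,x)\mapsto x$ to a closed walk of the same odd length in the cycle $C_N$, so it has length at least $N=2k+1$. Now put $w$ in row $k+1$. Every edge outside row 1 changes the row by exactly one, so without the row-1 edges $M$ is bipartite by row parity. An odd cycle through $w$ therefore uses an edge inside row 1. Getting from row $k+1$ to row 1 takes at least $k$ edges, on both sides, so its length is at least $k+1+k=2k+1$.

**Step 2.** *$\chi(M)\ge4$.* The recoloring trick from the opening does not carry over. For $k\ge3$ a vertex $(k-1,x)$ is also adjacent to $(k-2,x\pm1)$, which is not adjacent to $(k,x)$, so copying the color of $(k,x)$ to $(k-1,x)$ may create a conflict one row down. Instead we follow an integer invariant through the rows.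

Suppose $f:V(M)\to\mathbb Z_3$ is a proper coloring. For adjacent $u,u'$ let $\varphi(u,u')\in\{1,-1\}$ be congruent to $f(u')-f(u)$ modulo 3, so $\varphi(u',u)=-\varphi(u,u')$. The sum of $\varphi$ along a closed walk is divisible by 3, since the differences of $f$ add up to zero, and it has the parity of the length. For instance, a 5-cycle colored $0,1,0,1,2$ has sum $1-1+1+1+1=3$, and a 4-cycle colored $0,1,0,2$ has sum $1-1-1+1=0$. For any closed walk of length 4 the sum is even, divisible by 3 and at most 4 in absolute value, so it is $0$. Consequently
$$\begin{aligned}&\text{replacing in a closed walk one vertex } u \text{ between } a \text{ and } b\\ &\text{by another common neighbor } u' \text{ of } a,b \text{ does not change the } \varphi\text{-sum},\end{aligned}\tag{6}$$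
because the change is, up to sign, the sum along the closed walk $a,u,b,u',a$.

We now move a closed walk from row 1 up to the apex. Let $t$ run over $\mathbb Z_{2N}$. The parity of $t$ makes sense, and $t$ is used modulo $N$ as an $x$-coordinate.

- $A_0$ is the closed walk $(1,t)_t$, which goes twice around row 1. Its sum is $2S$, where $S$ is the sum once around row 1. Since $N$ is odd, $S$ is odd.
- For $1\le i\le k-1$, $A_i$ is the closed walk with vertices $(i,t)$ for $t$ even and $(i+1,t)$ for $t$ odd.
- $A_i'$ is the closed walk with vertices $(i+1,t)$ for $t$ even and $(i,t)$ for $t$ odd.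

The vertex of $A_i$ at time $t+N$ is the vertex of $A_i'$ at time $t$: adding $N$ changes the parity of $t$, as $N$ is odd, and does not change $t$ modulo $N$. So $A_i'$ is $A_i$ with a shifted starting point, and they have the same sum.

In $A_0$, replace $(1,t)$ by $(2,t)$ for each odd $t$; both are adjacent to $(1,t\pm1)$. The result is $A_1$, and by (6) the sum is unchanged. For $i\le k-2$, replace in $A_i$ the vertex $(i,t)$ by $(i+2,t)$ for each even $t$; both are adjacent to $(i+1,t\pm1)$. The result is $A_{i+1}'$, which has the same sum as $A_{i+1}$. So $A_{k-1}$ has sum $2S$. Finally, in $A_{k-1}$ replace $(k-1,t)$ by $w$ for each even $t$; both are adjacent to $(k,t\pm1)$. The result is the walk $w,(k,1),w,(k,3),w,\dots$. Each excursion $w,(k,t),w$ contributes $0$, so the whole sum is $0$. In each round the replaced positions are pairwise non-consecutive, so the replacements can be made one after another. We conclude $2S=0$, contradicting that $S$ is odd. Hence $\chi(M)\ge4$.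

## Weights that make $M$ regular

**Definition.** Given positive integers $h_u$, one for each vertex $u$ of $M$, the blow-up of $M$ replaces $u$ by an independent set of size $h_u$ and each edge by all edges between the two sets.

The blow-up maps homomorphically to $M$. So an odd cycle in it gives an odd closed walk of the same length in $M$, and the blow-up is again $\mathcal C_{2k-1}$-free. It contains $M$, so it is not 3-colorable. The 29-vertex graph of the opening is the blow-up of $M_2$ with sizes $3,2,4$. We choose the sizes proportional to rational weights so that all degrees are equal.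

**Step 1.** *We write down what the weights must satisfy.* Give every $(i,x)$ weight $a_i$ and give $w$ weight $\omega$. The weighted degree of a vertex, that is, the sum of the weights of its neighbors, is

- $2a_1+2a_2$ in row 1,
- $2a_{i-1}+2a_{i+1}$ in row $i$, for $2\le i\le k-1$,
- $2a_{k-1}+\omega$ in row $k$,
- $Na_k$ at $w$.

We want all of these to be $1$. So the pairs $\{1,2\}$ and $\{i-1,i+1\}$ of row indices must carry weights with sum $\frac12$. These pairs form a path on $\{1,\dots,k\}$: start at $k$, go down in steps of two to $1$ or $2$, cross over the pair $\{1,2\}$, and go up in steps of two to $k-1$. For $k=4$ the path is $4,2,1,3$, and for $k=5$ it is $5,3,1,2,4$. In formulas, for $0\le m\le k-1$ let $i(m)=k-2m$ if $k-2m\ge1$, and $i(m)=2m+1-k$ otherwise. This is a bijection onto $\{1,\dots,k\}$ with $i(0)=k$ and $i(k-1)=k-1$, and the pairs $\{i(m),i(m+1)\}$ are exactly $\{1,2\}$ and $\{i-1,i+1\}$ for $2\le i\le k-1$.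

**Step 2.** *We choose the weights.* Let $\tau=\frac1N$. Set $a_{i(m)}=\tau$ for $m$ even, $a_{i(m)}=\frac12-\tau$ for $m$ odd, and $\omega=1-2a_{k-1}$. Consecutive weights along the path add up to $\frac12$, so rows $1,\dots,k-1$ have weighted degree $1$. Row $k$ has weighted degree $1$ by the choice of $\omega$, and $w$ has $Na_k=N\tau=1$. Since $a_{k-1}=a_{i(k-1)}$, we have $a_{k-1}=\frac12-\tau$ and $\omega=2\tau$ for $k$ even, while $a_{k-1}=\tau$ and $\omega=1-2\tau$ for $k$ odd. As $0<\tau\le\frac15$, all weights are positive rationals.

**Step 3.** *We compute the total weight.* For $k$ even, $k/2$ rows have weight $\tau$ and $k/2$ have weight $\frac12-\tau$, so the total is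
$$N\cdot\frac k4+\frac2N=\frac{kN^2+8}{4N}=\frac1{\ell_k}.$$
For $k$ odd, $\frac{k+1}2$ rows have weight $\tau$ and $\frac{k-1}2$ have weight $\frac12-\tau$, so the total is
$$N\Bigl(\frac{k-1}4+\tau\Bigr)+1-2\tau=\frac{N(k-1)}4+2-\frac2N=\frac{(k-1)N^2+8N-8}{4N}=\frac1{\ell_k},$$
because $8N-8=16k$. For $k=3$ the weights times $14$ are $5,2,2$ in rows $1,2,3$ and $10$ at $w$; all degrees are $14$, the total is $7\cdot9+10=73$, and $\ell_3=\frac{14}{73}$.

Multiply all weights by a common positive integer that makes them integers and blow up $M$ accordingly. The resulting graph is $\mathcal C_{2k-1}$-free, not 3-colorable, and its minimum degree is $\ell_k$ times its number of vertices. Hence $\delta_\chi(\mathcal C_{2k-1},3)\ge\ell_k$. Since $k^2\ell_k\to2$ and $k^2\cdot\frac6{k^2-3k+4}\to6$, the statement about $\liminf$ and $\limsup$ follows, and Theorem A is proved. $\blacksquare$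

## Nearly antipodal points on a sphere

It remains to prove the lower bound of Theorem B. We need, for every $c\ge2$, a $\mathcal C_{2k-1}$-free graph that is not $c$-colorable and has only about $k^{c-1}$ vertices. A minimum degree of $1$ will be enough: the bound comes entirely from the graph being small.

Let $d=c-1\ge1$ and let $\angle$ denote the angular distance on the sphere $S^d$. We use the Lyusternik–Shnirelman theorem: if $S^d$ is covered by $d+1$ closed sets, then one of them contains a pair of antipodal points $p,-p$.

Let $\varepsilon=\frac\pi{4k}$ and let $X\subset S^d$ be a maximal set with pairwise angular distances at least $\varepsilon$; the count in Step 1 shows that sets with this separation have bounded size, so such an $X$ exists and is finite. Define a graph $H$ on $X$ by $x\sim y$ iff $x\ne y$ and $\angle(x,-y)\le2\varepsilon$. The relation is symmetric since $\angle(x,-y)=\angle(-x,y)$. The condition $\angle(x,-y)\le2\varepsilon$ already forces $x\ne y$, because $\angle(x,-x)=\pi>2\varepsilon$.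

For example, let $d=1$ and $k=2$, so $\varepsilon=\frac\pi8$, and let $X$ be $16$ equally spaced points on the circle. Every point of the circle is within $\frac\pi{16}$ of $X$, so $X$ is maximal. Numbering the points by $\mathbb Z_{16}$, adjacency means that the difference is one of $6,7,8,9,10$. There is no triangle, since three such differences have a sum between $18$ and $30$, which is never a multiple of $16$. There is a 5-cycle $0,6,12,2,9$, with differences $6,6,6,7,7$.

**Step 1.** *We bound the number of vertices.* By the triangle inequality, the open caps of radius $\varepsilon/2$ around the points of $X$ are disjoint. A cap of radius $\phi\le\frac\pi2$ has normalized measure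
$$\frac{\int_0^\phi\sin^{d-1}\theta\,d\theta}{\int_0^\pi\sin^{d-1}\theta\,d\theta}\ge\frac{(2/\pi)^{d-1}\phi^d}{d\pi},$$
because $\sin\theta\ge\frac2\pi\theta$ on $[0,\frac\pi2]$ and the denominator is at most $\pi$. With $\phi=\varepsilon/2$, and $2/\varepsilon=8k/\pi$,
$$|X|\le d\pi\Bigl(\frac\pi2\Bigr)^{d-1}\Bigl(\frac2\varepsilon\Bigr)^d=2d\Bigl(\frac\pi2\cdot\frac{8k}\pi\Bigr)^d=2d(4k)^d.$$

**Step 2.** *Every vertex has a neighbor.* By maximality every point of the sphere is within $\varepsilon$ of some point of $X$. Given $x\in X$, some $y\in X$ has $\angle(-x,y)\le\varepsilon$, and then $x\sim y$. So $H$ has minimum degree at least $1=\frac1{|X|}|X|$.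

**Step 3.** *$H$ has no short odd cycle.* Let $x_0x_1\dots x_\ell=x_0$ be a closed walk with $\ell$ odd. Consider the points $(-1)^ix_i$. Consecutive ones are at distance $\angle(x_i,-x_{i+1})\le2\varepsilon$. They lead from $x_0$ to $(-1)^\ell x_\ell=-x_0$. So $\pi\le2\varepsilon\ell$, which means $\ell\ge2k$. Thus $H$ is $\mathcal C_{2k-1}$-free.

**Step 4.** *$H$ is not $c$-colorable.* Suppose $H$ has a proper coloring with $c=d+1$ colors. Let $F_i$ be the union of the closed caps of radius $\varepsilon$ around the points of color $i$. These are $d+1$ closed sets, and they cover $S^d$ by maximality of $X$. By the Lyusternik–Shnirelman theorem some $F_i$ contains $p$ and $-p$. So there are $x,y\in X$ of color $i$ with $\angle(x,p)\le\varepsilon$ and $\angle(y,-p)\le\varepsilon$. The latter says $\angle(-y,p)\le\varepsilon$, so $\angle(x,-y)\le2\varepsilon$. Hence $x\sim y$, although both have color $i$, a contradiction.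

So $H\in\mathcal G(\mathcal C_{2k-1},1/|X|)$ and $\chi(H)>c$. Therefore
$$\delta_\chi(\mathcal C_{2k-1},c)\ge\frac1{|X|}\ge\frac1{2(c-1)(4k)^{c-1}}=\frac1{2(c-1)4^{c-1}}\,k^{-(c-1)},$$
and together with the upper bound this proves Theorem B. $\blacksquare$
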